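# Exponentially localized solutions of the stationary Davey–Stewartson I equation with trivial boundary conditions

## 1. A natural "no", tested by parity and by separation of variables

For a parameter $\omega>0$ consider, on $\mathbb R^2$ with coordinates $(\xi,\eta)$, the stationary Davey–Stewartson I equation
$$-\omega Q+2(\partial_\xi^2+\partial_\eta^2)Q+\big[(\partial_\xi^{-1}\partial_\eta+\partial_\eta^{-1}\partial_\xi)|Q|^2\big]Q=0 .\tag{1}$$
It describes solutions $Q(\xi,\eta)e^{i\omega t}$ of the DS I equation. The symbol $\partial_\xi^{-1}$ is an antiderivative, and an antiderivative needs a boundary condition. **Trivial boundary conditions** means the symmetric choice, with no added boundary function: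
$$\partial_\xi^{-1}g(\xi,\eta)=\tfrac12\Big(\int_{-\infty}^{\xi}-\int_{\xi}^{\infty}\Big)g(\xi',\eta)\,d\xi'=\tfrac12\int_{\mathbb R}\operatorname{sgn}(\xi-\xi')\,g(\xi',\eta)\,d\xi' ,$$
and analogously for $\partial_\eta^{-1}$. The question, from J. Frauendiener, C. Klein, U. Muhammad, N. Stoilov, "Numerical study of Davey-Stewartson I systems", arXiv:2109.09169 (2021), is whether (1) then has a solution that decays exponentially in all directions.

**Definition (exponentially localized solution).** A function $Q\in C^\infty(\mathbb R^2)$, $Q\not\equiv0$, such that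

1. there is $c>0$ such that for every multi-index $\alpha$ there is $C_\alpha$ with $|\partial^\alpha Q(\xi,\eta)|\le C_\alpha e^{-c\sqrt{\xi^2+\eta^2}}$ on $\mathbb R^2$;
2. equation (1) holds pointwise, with the trivial-boundary-condition antiderivatives.

The value of $\omega$ does not matter. If $Q$ solves (1) for $\omega=1$, put $Q_\omega(\xi,\eta)=\sqrt\omega\,Q(\sqrt\omega\,\xi,\sqrt\omega\,\eta)$. The operators $\partial_\xi^{-1}\partial_\eta$ and $\partial_\eta^{-1}\partial_\xi$ do not change under a common dilation, so every term of (1) picks up the factor $\omega^{3/2}$, and $Q_\omega$ solves (1) with parameter $\omega$.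

The one formula about $\partial_\xi^{-1}$ to remember is this. If $h$ is $C^1$ in $\xi$, has limits at $\xi=\pm\infty$, and $h_\xi$ is integrable, then
$$\partial_\xi^{-1}h_\xi=h-\tfrac12\Big[\lim_{\xi\to+\infty}h+\lim_{\xi\to-\infty}h\Big].\tag{2}$$
For example, $h=1/(1+e^{-\xi})$ gives $\partial_\xi^{-1}h_\xi=h-\frac12=\frac12\tanh(\xi/2)$. So $\partial_\xi^{-1}$ undoes $\partial_\xi$ only up to the mean of the two boundary values. That mean can depend on the other variable, and it is the source of all the difficulty.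

A first guess is that **no** localized solution exists: explicit localized profiles (dromions) come with boundary functions added to the antiderivatives, and if this driving is removed there seems to be nothing left to hold the profile together. We test this guess. Throughout, for $Q\in\mathcal S(\mathbb R^2)$ put $u=|Q|^2$ and
$$A=\partial_\xi^{-1}\partial_\eta u,\quad B=\partial_\eta^{-1}\partial_\xi u,\quad M=\iint u,\quad X=\iint|Q_\xi|^2,\quad Y=\iint|Q_\eta|^2,\quad W_1=\iint Au,\quad W_2=\iint Bu .$$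
The number $M$ is called the mass. Multiplying (1) by $\bar Q$ and integrating gives, for every exponentially localized solution,
$$-\omega M-2(X+Y)+W_1+W_2=0 .\tag{3}$$

**Test by parity.** Suppose $|Q|$ is even in $\xi$. Then $u_\eta$ is even in $\xi$, so $A=\partial_\xi^{-1}u_\eta$ is odd in $\xi$. Also $u_\xi$ is odd in $\xi$, so $B=\partial_\eta^{-1}u_\xi$ is odd in $\xi$. Hence $Au$ and $Bu$ are odd in $\xi$ and $W_1=W_2=0$. Now (3) reads $\omega M+2(X+Y)=0$, impossible for $Q\not\equiv0$. The same holds if $|Q|$ is even in $\eta$. So no solution has radial modulus, and none has the modulus of a Gaussian $e^{-a\xi^2-b\eta^2}$.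

**Test by separation of variables.** Suppose $Q=\phi(\xi)\chi(\eta)$ is an exponentially localized solution, and put $a=|\phi|^2$, $b=|\chi|^2$. With $\mathsf a=\partial_\xi^{-1}a$ and $\mathsf b=\partial_\eta^{-1}b$ we have $A=\mathsf a(\xi)b'(\eta)$ and $B=a'(\xi)\mathsf b(\eta)$. Let $I$ be a connected component of $\{a>0\}$ and $J$ one of $\{b>0\}$. On $I\times J$ divide (1) by $Q$:
$$-\omega+2\frac{\phi''}{\phi}+2\frac{\chi''}{\chi}+\mathsf a\,b'+a'\,\mathsf b=0 .$$
Apply $\partial_\xi\partial_\eta$. Since $\mathsf a'=a$ and $\mathsf b'=b$, this gives $ab''+a''b=0$, so $a''/a=-b''/b=k$ with a constant $k$. If $k\ge0$, then $b''\le0$, so $b$ is positive and concave on $J$. If $J$ contains a half-line, then $b$ is monotone towards its infinite end and stays bounded below by a positive number there, so it does not decay. If $J=(r,r')$ is bounded, then $b(r)=0$ is a minimum of the smooth function $b\ge0$, so $b'(r)=0$; concavity gives $b'\le0$ on $J$, hence $b\le0$, a contradiction. If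 $k\le0$, argue in the same way with $a$ on $I$. So no product is a solution.

Both tests support "no". But they also say what a solution must look like: not a product, and not symmetric in one variable alone. By (3) it needs $W_1+W_2>0$. A small computation shows that a tilt produces this sign. Let $a,b\ge0$ be Schwartz functions of one variable, and suppose $u=a(\xi-h\eta)\,b(\eta)$. Fix $\eta$ and set $f(\xi)=\frac12\int_{\mathbb R}\operatorname{sgn}(\xi'-\xi)u(\xi',\eta)\,d\xi'$, so $f_\xi=-u$ and $f(\pm\infty)=\mp\frac12\int u\,d\xi$. By Fubini $\int uA\,d\xi=\int u_\eta f\,d\xi$, and $\int uf\,d\xi=-\frac12[f^2]_{-\infty}^{\infty}=0$. Here $u_\eta=-h\,a'b+ab'$. The term with $b'$ contributes $\frac{b'}{b}\int uf\,d\xi=0$ where $b>0$ (and where $b=0$, also $b'=0$). An integration by parts in the other term gives $-hb\int a'f\,d\xi=hb\int af_\xi\,d\xi=-h\,b^2\int a^2$. Hence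
$$W_1=-h\int a^2\int b^2 ,$$
which is positive exactly when $h<0$ (for $a,b\not\equiv0$): the mass should lean along the antidiagonal.

The guess is wrong.

## 2. The explicit family and the mass threshold $4\sqrt3\,\pi$

Let $E:=e^{\sqrt3\,\pi}$. For $\kappa_1,\kappa_2>0$ put
$$\theta_j(x)=2\sqrt3\,\arctan\!\big(e^{2\kappa_jx}\big),\qquad \theta_j'(x)=2\sqrt3\,\kappa_j\,\mathrm{sech}(2\kappa_jx),\qquad \theta_j(-\infty)=0,\quad\theta_j(+\infty)=\sqrt3\,\pi,$$
$$Q_{\kappa_1,\kappa_2}(\xi,\eta)=\frac{2\sqrt{E-1}\,\sqrt{\theta_1'(\xi)\,\theta_2'(\eta)}\;e^{(\theta_1(\xi)+\theta_2(\eta))/2}}{(E-1)+\big(e^{\theta_1(\xi)}-1\big)\big(e^{\theta_2(\eta)}-1\big)} .\tag{4}$$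

**Theorem 1.** If $\kappa_1^2+\kappa_2^2=\omega/2$, then $Q_{\kappa_1,\kappa_2}>0$ is an exponentially localized solution of (1), with trivial-boundary-condition antiderivatives. Its mass is $\iint Q^2=4\sqrt3\,\pi$. In particular such solutions exist for every $\omega>0$.

For $\omega=1$ one may take $\kappa_1=\kappa_2=\frac12$. With $\theta(x)=2\sqrt3\arctan(e^x)$, so that $\theta'(x)=\sqrt3\,\mathrm{sech}\,x$, formula (4) becomes
$$Q(\xi,\eta)=\frac{2\sqrt3\,\sqrt{E-1}\;e^{(\theta(\xi)+\theta(\eta))/2}}{\sqrt{\cosh\xi\cosh\eta}\,\big[E-1+(e^{\theta(\xi)}-1)(e^{\theta(\eta)}-1)\big]} .$$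

**Theorem 2.**

(a) For all $Q\in\mathcal S(\mathbb R^2)$: $W_1\le\frac1{\sqrt3\,\pi}MY$ and $W_2\le\frac1{\sqrt3\,\pi}MX$. Hence $W_1+W_2\le\frac1{\sqrt3\,\pi}\|Q\|_2^2\|\nabla Q\|_2^2$. The constants are sharp. For $Q\not\equiv0$ equality holds in the last inequality iff $Q(\xi,\eta)=c\,Q_{\kappa_1,\kappa_2}(\xi-\xi_0,\eta-\eta_0)$ for some $c\in\mathbb C\setminus\{0\}$, $\kappa_1,\kappa_2>0$, $\xi_0,\eta_0\in\mathbb R$.

(b) Every exponentially localized solution of (1) satisfies $W_1=4Y$, $W_2=4X$, $2\|\nabla Q\|_2^2=\omega M$ and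
$$\iint|Q|^2\ \ge\ 4\sqrt3\,\pi .$$
Equality holds iff $Q(\xi,\eta)=e^{i\alpha}Q_{\kappa_1,\kappa_2}(\xi-\xi_0,\eta-\eta_0)$ with $\kappa_1^2+\kappa_2^2=\omega/2$, $\alpha,\xi_0,\eta_0\in\mathbb R$.

Theorem 2 does not decide whether there are further solutions with mass $>4\sqrt3\,\pi$.

Two remarks on normalization. Replacing $|Q|^2$ by $c|Q|^2$, $c>0$, in (1) only rescales $Q$ by $c^{-1/2}$. Reversing the sign of the nonlinearity amounts to $\xi\to-\xi$, since this substitution changes the sign of both $\partial_\xi^{-1}\partial_\eta$ and $\partial_\eta^{-1}\partial_\xi$ and leaves the rest alone. So existence does not depend on such choices.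

## 3. The exponential ansatz and its boundary remainder

A sensible first attempt is to take a dromion profile and see what the trivial antiderivatives do to it. Put $x=e^\xi$, $y=e^\eta$ and
$$q=\frac{2\,e^{\xi/2}e^{\eta/2}}{D},\qquad D=1+x+y+2xy .$$
Up to its constant factor this is the profile $1/(4\cosh(\xi/2)\cosh(\eta/2)+e^{(\xi+\eta)/2})$; the factor is chosen to fit (1). Then $D_\xi=x(1+2y)$, $D_\eta=y(1+2x)$, $D_{\xi\eta}=2xy$, and
$$DD_{\xi\eta}-D_\xi D_\eta=xy\,\big[2(1+x+y+2xy)-(1+2x)(1+2y)\big]=xy ,$$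
so $4\,\partial_\xi\partial_\eta\log D=4xy/D^2=q^2$. This is the attractive feature: $u=q^2$ is a mixed derivative, so $u_\eta=\partial_\xi(4\partial_\eta^2\log D)$ and the nonlocal terms can be computed. Also $D_{\xi\xi}=D_\xi$, and differentiating $\log q=\frac\xi2+\frac\eta2-\log D+\log2$ twice gives
$$\frac{q_{\xi\xi}}q=\Big(\frac12-\frac{D_\xi}D\Big)^2-\partial_\xi^2\log D=\frac14-\frac{D_{\xi\xi}}D+\frac{D_\xi^2}{D^2}-\partial_\xi^2\log D=\frac14-2\,\partial_\xi^2\log D ,$$
and likewise in $\eta$. Now use (2) for $A=\partial_\xi^{-1}\partial_\xi(4\partial_\eta^2\log D)$. As $\xi\to-\infty$, $\partial_\eta^2\log D\to(\log(1+e^\eta))''$; as $\xi\to+\infty$, it tends to $(\log(1+2e^\eta))''$. With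
$$g(\eta)=\big(\log(1+e^\eta)\big)''+\big(\log(1+2e^\eta)\big)''=\frac{e^\eta}{(1+e^\eta)^2}+\frac{2e^\eta}{(1+2e^\eta)^2}>0$$
we get $A=4\partial_\eta^2\log D-2g(\eta)$ and $B=4\partial_\xi^2\log D-2g(\xi)$. In the left side of (1), divided by $q$, all terms with $\log D$ cancel, and what is left is
$$-\omega+1-2g(\xi)-2g(\eta) .$$
If one added the boundary functions $2g(\eta)$ and $2g(\xi)$ to the two nonlocal terms, $q$ would be a solution for $\omega=1$. With trivial boundary conditions it fails for every $\omega$, because $g$ is not constant.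

Look at what fails. The two-variable part of the equation is solved. The remainder is a function of $\xi$ plus a function of $\eta$, and the constant $1=2\cdot\frac14+2\cdot\frac14$ next to it came from $\phi''/\phi=\frac14$ with $\phi=e^{\xi/2}$. That, too, is a function of one variable. So the remainder might be absorbed by replacing the exponential by another profile.

## 4. Absorbing the remainder: a quintic ODE and the constant $e^{\sqrt3\,\pi}$

Here we find formula (4); the proof of Theorem 1 in Section 5 will be a direct check.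

Let $F(\xi)$, $G(\eta)$ be unknown increasing functions, $\phi=\sqrt{F'}$, $\chi=\sqrt{G'}$, and $Q=K\phi\chi/D$ with $D$ bilinear: $D=d_0+d_1F+d_2G+d_3FG$. Then
$$DD_{\xi\eta}-D_\xi D_\eta=(d_0d_3-d_1d_2)F'G' ,$$
so $u=4\partial_\xi\partial_\eta\log D$ as soon as $K^2=4(d_0d_3-d_1d_2)>0$. Nothing here requires $F$ to be an exponential. The $\xi$-part of the remainder is now
$$2\frac{\phi''}\phi-2\Big[\big(\log D|_{\eta=-\infty}\big)''+\big(\log D|_{\eta=+\infty}\big)''\Big],$$
and we want it to be constant.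

Choose the constants so that the bracket is as simple as possible. Let $F$ and $G$ increase from $1$ at $-\infty$ to finite limits $F_\infty$, $G_\infty$. Ask that $D$ be constant on the edges $F=1$ and $G=1$; up to a factor this means $D=d+(F-1)(G-1)$, for which $d_0d_3-d_1d_2=d$. Ask also that $D$ be a multiple of $F$ on the edge $G=G_\infty$ and a multiple of $G$ on the edge $F=F_\infty$. Since $D|_{G=G_\infty}=d-(G_\infty-1)+(G_\infty-1)F$, this means $d=G_\infty-1$, and likewise $d=F_\infty-1$. So $F_\infty=G_\infty=:E$, $d=E-1$, $K=2\sqrt{E-1}$.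

Write $F=e^\theta$. The bracket is $\theta''$, and the condition becomes $\phi''/\phi-\theta''=\kappa^2$. Put $p=\sqrt{\theta'}$; then $\phi=pe^{\theta/2}$, and two differentiations (done in Section 5, Step 4) turn the condition into
$$p''+\tfrac14p^5=\kappa^2p .$$
For a decaying solution, multiplying by $2p'$ and integrating gives $p'^2=\kappa^2p^2-\frac1{12}p^6$. In terms of $v=p^2=\theta'$ this is $v'^2=4\kappa^2v^2-\frac13v^4$, which is satisfied by $v=2\sqrt3\,\kappa\,\mathrm{sech}(2\kappa x)$: indeed $v'=-2\kappa\tanh(2\kappa x)\,v$, and $4\kappa^2v^2\,\mathrm{sech}^2(2\kappa x)=\frac13v^4$. Finally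
$$\log E=\theta(+\infty)-\theta(-\infty)=\int_{\mathbb R}v\,dx=2\sqrt3\,\kappa\cdot\frac{\pi}{2\kappa}=\sqrt3\,\pi ,$$
independently of $\kappa$. So the $\xi$-profile and the $\eta$-profile may have different $\kappa$'s and still share the same $E$, as they must. This is formula (4).

## 5. Proof of Theorem 1

Let $p_j=\sqrt{\theta_j'}=(2\sqrt3\,\kappa_j)^{1/2}\mathrm{sech}^{1/2}(2\kappa_jx)$, $F=e^{\theta_1(\xi)}$, $G=e^{\theta_2(\eta)}$, $\phi=p_1e^{\theta_1/2}$, $\chi=p_2e^{\theta_2/2}$. Then $F'=\phi^2$, $G'=\chi^2$, and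
$$Q:=Q_{\kappa_1,\kappa_2}=\frac{2\sqrt{E-1}\,\phi(\xi)\chi(\eta)}D,\qquad D=(E-1)+(F-1)(G-1)=E-F-G+FG .$$
Since $0<\theta_j<\sqrt3\,\pi$ we have $1<F,G<E$, so $D\ge E-1>0$ and $Q>0$.

**Step 1: localization.** The purpose is condition 1 of the definition. Let $T=\tanh(2\kappa_jx)$. Then $p_j'=-\kappa_jTp_j$, $\theta_j''=-2\kappa_jT\theta_j'$ and $T'=2\kappa_j(1-T^2)$. By induction every derivative of $p_j$ is $p_j$ times a polynomial in $T$, and every derivative of $\theta_j$ of order at least one is $\theta_j'$ times a polynomial in $T$. From $\mathrm{sech}\,z\le2e^{-|z|}$ it follows that every derivative of $p_j$ is $O(e^{-\kappa_j|x|})$, while every derivative of $\theta_j$, and $\theta_j$ itself, is bounded. Hence $F,G,D$ and $e^{\theta_j/2}$ have bounded derivatives of all orders. Derivatives of $1/D$ are polynomials in $1/D$ and derivatives of $D$, and $1/D\le1/(E-1)$, so they are bounded too. By the product rule every derivative of $\phi$ is $O(e^{-\kappa_1|\xi|})$ and every derivative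 of $\chi$ is $O(e^{-\kappa_2|\eta|})$. Therefore
$$|\partial^\alpha Q|\le C_\alpha e^{-\kappa_1|\xi|-\kappa_2|\eta|}\le C_\alpha e^{-\min(\kappa_1,\kappa_2)\sqrt{\xi^2+\eta^2}} .$$

**Step 2: the nonlocal terms.** The purpose is to compute $A$ and $B$ in closed form. We have $D_\xi=(G-1)F'$, $D_\eta=(F-1)G'$, $D_{\xi\eta}=F'G'$ and $D-(F-1)(G-1)=E-1$, so
$$4\,\partial_\xi\partial_\eta\log D=4\,\frac{DD_{\xi\eta}-D_\xi D_\eta}{D^2}=\frac{4(E-1)F'G'}{D^2}=Q^2=u .\tag{5}$$
Thus $u_\eta=\partial_\xi(4\,\partial_\eta^2\log D)$. To apply (2) we need the limits in $\xi$ of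
$$\partial_\eta^2\log D=\frac{G''(F-1)}D-\Big(\frac{G'(F-1)}D\Big)^2 ,$$
which for fixed $\eta$ is a continuous function of $F\in[1,E]$. As $\xi\to-\infty$, $F\to1$ and the limit is $0$. As $\xi\to+\infty$, $F\to E$ and $D\to(E-1)G$, so the limit is $\frac{G''}G-\big(\frac{G'}G\big)^2=(\log G)''=\theta_2''(\eta)$. By (2), and by the symmetric computation for $B$,
$$A=4\,\partial_\eta^2\log D-2\theta_2''(\eta),\qquad B=4\,\partial_\xi^2\log D-2\theta_1''(\xi).\tag{6}$$

**Step 3: the Laplacian.** The purpose is to see the same $\log D$ terms with the opposite sign. Since $D_\xi=(G-1)\phi^2$, we have $D_{\xi\xi}=2\frac{\phi'}\phi D_\xi$. From $Q_\xi/Q=\phi'/\phi-D_\xi/D$,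
$$\frac{Q_{\xi\xi}}Q=\Big(\frac{Q_\xi}Q\Big)^2+\Big(\frac{Q_\xi}Q\Big)_\xi=\frac{\phi''}\phi-2\frac{\phi'}\phi\frac{D_\xi}D-\frac{D_{\xi\xi}}D+\frac{2D_\xi^2}{D^2}=\frac{\phi''}\phi-\frac{2D_{\xi\xi}}D+\frac{2D_\xi^2}{D^2}=\frac{\phi''}\phi-2\,\partial_\xi^2\log D .$$
Likewise $Q_{\eta\eta}/Q=\chi''/\chi-2\,\partial_\eta^2\log D$.

**Step 4: the equation.** Insert (6) and Step 3 into (1). All $\log D$ terms cancel, and the left side divided by $Q$ equals
$$-\omega+2\Big(\frac{\phi''}\phi-\theta_1''\Big)+2\Big(\frac{\chi''}\chi-\theta_2''\Big).$$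
It remains to evaluate the brackets. Drop the index. With $\phi=pe^{\theta/2}$ and $\theta'=p^2$,
$$\phi'=\big(p'+\tfrac12p^3\big)e^{\theta/2},\qquad\phi''=\big(p''+\tfrac32p^2p'+\tfrac12p^2p'+\tfrac14p^5\big)e^{\theta/2}=\big(p''+2p^2p'+\tfrac14p^5\big)e^{\theta/2},$$
and $\theta''=2pp'$, so
$$\frac{\phi''}\phi-\theta''=\frac{p''}p+\frac{p^4}4 .$$
From $p'/p=-\kappa\tanh(2\kappa x)$,
$$\frac{p''}p=\Big(\frac{p'}p\Big)'+\Big(\frac{p'}p\Big)^2=-2\kappa^2\mathrm{sech}^2(2\kappa x)+\kappa^2\tanh^2(2\kappa x)=\kappa^2-3\kappa^2\mathrm{sech}^2(2\kappa x),$$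
while $\frac{p^4}4=\frac{12\kappa^2}4\mathrm{sech}^2(2\kappa x)=3\kappa^2\mathrm{sech}^2(2\kappa x)$. The sum is $\kappa^2$. The whole expression is $-\omega+2\kappa_1^2+2\kappa_2^2=0$, which is condition 2.

**Step 5: the mass.** By (5), $\iint u$ is $4$ times the alternating sum of $\log D$ over the four corners at infinity. At $(+\infty,+\infty)$, $D\to E-2E+E^2=E(E-1)$; at the other three corners $D\to E-1$. So $\iint u=4\log E=4\sqrt3\,\pi$. $\blacksquare$

It is instructive to see how this solution passes the tests of Section 1. Since $\theta_j(-x)=\sqrt3\,\pi-\theta_j(x)$, the reflection $(\xi,\eta)\to(-\xi,-\eta)$ maps $F\to E/F$, $G\to E/G$, $D\to ED/(FG)$, hence $Q(-\xi,-\eta)=Q(\xi,\eta)$. This symmetry is harmless: it makes $u_\eta$ odd under the reflection, and $\partial_\xi^{-1}$ changes sign once more, so $A$ is even and $W_1$ is not forced to vanish. But $Q$ is not even in $\xi$: as $x\to+\infty$, $FG/D^2\to E/(E-1)^2$ at $(x,-x)$ and $FG/D^2\to1/(E-1)^2$ at $(x,x)$, so $u(x,-x)/u(x,x)\to E\approx231$.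 The mass leans along the antidiagonal, as the tilted example suggested.

## 6. Integral identities for localized solutions

We now turn to Theorem 2 and begin with the identities in part (b); they use neither the inequality nor Theorem 1. Let $Q$ be an exponentially localized solution of (1), and $n(\xi)=\int u\,d\eta$.

The decay of $Q$ and its derivatives allows differentiation under the integrals, so $A$ and $B$ are real, smooth and bounded, with
$$A_\xi=u_\eta,\qquad B_\eta=u_\xi,\qquad B(\xi,\pm\infty)=\pm\tfrac12\int u_\xi\,d\eta=\pm\tfrac12n'(\xi).$$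
They need not decay, but every product $Au$, $Bu$, $Au_\xi$, $Bu_\xi$ does.

**Step 1: a momentum identity.** The purpose is to find a relation finer than (3), in which $W_1$ stands alone. Take the real part of (1) times $\bar Q_\xi$. Since $2\,\mathrm{Re}\,Q_{\eta\eta}\bar Q_\xi=\partial_\eta(2\,\mathrm{Re}\,Q_\eta\bar Q_\xi)-\partial_\xi|Q_\eta|^2$, and $\mathrm{Re}\,Q\bar Q_\xi=\frac12u_\xi$,
$$-\tfrac\omega2u_\xi+\partial_\xi|Q_\xi|^2+\partial_\eta\big(2\,\mathrm{Re}\,Q_\eta\bar Q_\xi\big)-\partial_\xi|Q_\eta|^2+\tfrac12(A+B)u_\xi=0 .$$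
Integrate over $\eta$. The $\partial_\eta$ term drops out. Next,
$$\int Bu_\xi\,d\eta=\int BB_\eta\,d\eta=\tfrac12\big[B^2\big]_{\eta=-\infty}^{\eta=+\infty}=0 ,$$
because the two boundary values of $B$ are opposite; here the symmetric choice of antiderivative is used. And
$$\int Au_\xi\,d\eta=\frac d{d\xi}\int Au\,d\eta-\int A_\xi u\,d\eta=\frac d{d\xi}\int Au\,d\eta-\int u_\eta u\,d\eta=\frac d{d\xi}\int Au\,d\eta .$$
So $\int\big[-\frac\omega2u+|Q_\xi|^2-|Q_\eta|^2+\frac12Au\big]d\eta$ does not depend on $\xi$. It tends to $0$ as $\xi\to\infty$, so it is $0$. Integrate over $\xi$, and do the same with the variables exchanged: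
$$-\tfrac\omega2M+X-Y+\tfrac12W_1=0,\qquad-\tfrac\omega2M+Y-X+\tfrac12W_2=0 .\tag{7}$$

**Step 2: solving the linear system.** Adding the two identities in (7) gives $W_1+W_2=2\omega M$. Then (3) gives $2(X+Y)=\omega M$, that is, $2\|\nabla Q\|_2^2=\omega M$. Inserting this in (7), $W_1=\omega M-2X+2Y=4Y$ and, in the same way, $W_2=4X$:
$$W_1=4Y,\qquad W_2=4X,\qquad2\|\nabla Q\|_2^2=\omega M.\tag{8}$$

Here $Y>0$, since $Y=0$ would make $Q$ independent of $\eta$, hence zero by decay. So any bound $W_1\le C\,MY$ gives $M\ge4/C$ for every localized solution. The task is to find the best $C$.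

## 7. A sharp inequality between $\int m^3$ and $\int m'^2/(4m)$

**Lemma.** Let $0\le m\in\mathcal S(\mathbb R)$, $m\not\equiv0$, $M=\int m$, and let $e=\frac{m'^2}{4m}$ where $m>0$, $e=0$ where $m=0$. If $\int e<\infty$, then
$$\int m^3\le\frac{4M^2}{\pi^2}\int e .$$
In case of equality there are $a>0$, $\eta_0$ with
$$m(\eta)=a\,\mathrm{sech}\big(b(\eta-\eta_0)\big),\qquad b=\tfrac{a\pi}M,\qquad t(\eta):=\int_{-\infty}^\eta m=\tfrac{2M}\pi\arctan e^{b(\eta-\eta_0)} .$$

Two examples. For $m=e^{-\eta^2}$: $M=\sqrt\pi$, $\int m^3=\sqrt{\pi/3}\approx1.02$, $e=\eta^2e^{-\eta^2}$, $\int e=\frac{\sqrt\pi}2$, and the right side is $2/\sqrt\pi\approx1.13$. For $m=\mathrm{sech}\,\eta$: $M=\pi$, $\int m^3=\frac\pi2$, $\int e=\frac14\int\mathrm{sech}\,\eta\tanh^2\eta\,d\eta=\frac14\big(\pi-\frac\pi2\big)=\frac\pi8$, and the right side is $4\cdot\frac\pi8=\frac\pi2$: equality.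

*Proof.* **Step 1: completing a square.** The purpose is to write the difference of the two sides as the integral of a square. The function $t$ is continuous and nondecreasing from $0$ to $M$, so $\{0<t<M\}$ is an open interval $(\eta_-,\eta_+)$, and $m=0$ outside it. On it put $c=\cot(\pi t/M)$; then $c'=-\frac\pi M(1+c^2)m$ and $(cm^2)'=-\frac\pi M(1+c^2)m^3+2cmm'$. Hence, where $m>0$,
$$\Big(\frac{m'}{\sqrt m}-\frac\pi Mc\,m^{3/2}\Big)^2=\frac{m'^2}m-\frac{2\pi}Mc\,mm'+\frac{\pi^2}{M^2}c^2m^3=4e-\frac{\pi^2}{M^2}m^3-\frac\pi M(cm^2)' .\tag{9}$$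
At a point of the interval where $m=0$ we have a minimum, so $m'=0$, and (9) holds with the left side read as $0$.

**Step 2: no boundary terms.** We show that $cm^2\to0$ at both ends. Near $\eta_-$ we have $0<c\le\frac M{\pi t}$, since $\cot z\le1/z$ on $(0,\frac\pi2)$. Also $m\to0$ at $\eta_-$, so
$$m(\eta)^2=2\int_{\eta_-}^\eta mm'\le2t(\eta)\sup_{(\eta_-,\eta)}|m'| ,$$
and the supremum tends to $0$: if $\eta_-=-\infty$ because $m\in\mathcal S$, and if $\eta_->-\infty$ because $m(\eta_-)=0$ is a minimum, so $m'(\eta_-)=0$. Thus $m^2=o(t)$ and $cm^2\to0$. At $\eta_+$ argue in the same way with $M-t$ in place of $t$ and $|c|$ in place of $c$. Integrating (9) gives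
$$4\int e-\frac{\pi^2}{M^2}\int m^3=\int_{\eta_-}^{\eta_+}(\cdots)^2\,d\eta\ge0 .$$

**Step 3: equality.** In case of equality the square vanishes almost everywhere, hence, by continuity, at every point of the open set $\{m>0\}$. So $m'=\frac\pi Mc\,m^2$ on $(\eta_-,\eta_+)$: on $\{m>0\}$ by what was just said, and on $\{m=0\}$ because both sides vanish. Here $c$ is a smooth function of $\eta$, so if $m$ vanished at one point of the interval, uniqueness for this ODE would give $m\equiv0$ there, contradicting $M>0$. So $m>0$ on $(\eta_-,\eta_+)$, and $t$ may be used as the variable: $\frac{dm}{dt}=\frac\pi M\cot\big(\frac{\pi t}M\big)m$, so $m=a\sin(\pi t/M)$ with $a>0$, that is, $t'=a\sin(\pi t/M)$. If $\eta_-$ were finite, this would hold at $\eta_-$ too, where $t=0$ is an equilibrium, and uniqueness would give $t\equiv0$. So $\eta_-=-\infty$, and likewise $\eta_+=+\infty$. With $\tau=\pi t/M$ and $b=a\pi/M$ the equation is $\tau'=b\sin\tau$, so $(\log\tan\frac\tau2)'=\tau'/\sin\tau=b$.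 Hence $\tan\frac\tau2=e^{b(\eta-\eta_0)}$, which is the formula for $t$, and $m=a\sin\tau=a\,\mathrm{sech}(b(\eta-\eta_0))$. $\blacksquare$

## 8. The bound $W_1\le MY/(\sqrt3\,\pi)$: a lost factor $2$ and its recovery

Let $Q\in\mathcal S(\mathbb R^2)$, $Q\not\equiv0$ (for $Q\equiv0$ the inequalities are trivial). Put
$$m(\eta)=\int u\,d\xi,\qquad y(\eta)=\int|Q_\eta|^2d\xi,\qquad s(\xi,\eta)=\int_{-\infty}^\xi u(\xi',\eta)\,d\xi',\qquad f=\frac m2-s ,$$
and define $e$ from $m$ as in the Lemma. Here $0\le m\in\mathcal S(\mathbb R)$ and $\int m=M>0$.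

**Step 1: the slice formula.** We rewrite $W_1$ one line $\eta=\text{const}$ at a time. By Fubini,
$$w(\eta):=\int uA\,d\xi=\iint\tfrac12\operatorname{sgn}(\xi-\xi')\,u(\xi,\eta)\,u_\eta(\xi',\eta)\,d\xi\,d\xi' .$$
The integral over $\xi$ is $\frac12\big(\int_{\xi'}^\infty-\int_{-\infty}^{\xi'}\big)u\,d\xi=\frac m2-s(\xi',\eta)=f(\xi',\eta)$. So
$$w(\eta)=\int u_\eta f\,d\xi=2\,\mathrm{Re}\int\bar Q\,Q_\eta f\,d\xi,\qquad W_1=\int w\,d\eta .$$
With $s$ as the variable ($ds=u\,d\xi$),
$$\int uf\,d\xi=\int_0^m\Big(\frac m2-s\Big)ds=0,\qquad\int uf^2\,d\xi=\int_0^m\Big(\frac m2-s\Big)^2ds=\frac{m^3}{12} .\tag{10}$$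

**The direct estimate.** Cauchy–Schwarz gives at once $w\le2\sqrt y\sqrt{m^3/12}=\frac1{\sqrt3}m^{3/2}\sqrt y$, hence $W_1\le\frac1{\sqrt3}(\int m^3)^{1/2}Y^{1/2}$. Since $m'=2\,\mathrm{Re}\int\bar QQ_\eta\,d\xi$, Cauchy–Schwarz also gives $m'^2\le4my$, so $e\le y$ and $\int e\le Y$. With the Lemma, $W_1\le\frac{2}{\sqrt3\,\pi}MY$, and the resulting threshold is $M\ge2\sqrt3\,\pi$, only half the mass of our solutions. The two steps cannot both be sharp: equality in the first would force $Q_\eta$ to be a multiple $\lambda(\eta)fQ$ on each slice with $m>0$; but then $m'=2\lambda\int uf\,d\xi=0$ by (10), so $e=0$, whereas the Lemma would need $\int e=Y$. In words: the part of $Q_\eta$ that changes the slice mass $m$ and the part that contributes to $w$ are orthogonal, and the direct estimate spends the same $Y$ on both.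

**Step 2: splitting off the mass change.** We make the two parts share $Y$. If $m(\eta)>0$, let $\alpha=\frac{m'}{2m}$. Then $\alpha m'=2e$ and $\alpha^2m=e$, so
$$\int|Q_\eta-\alpha Q|^2d\xi=y-\alpha m'+\alpha^2m=y-e .$$
Since $\int uf\,d\xi=0$, subtracting $\alpha Q$ does not change $w$:
$$w=2\,\mathrm{Re}\int\bar Q\,(Q_\eta-\alpha Q)\,f\,d\xi\le2\sqrt{y-e}\,\sqrt{\tfrac{m^3}{12}}=\tfrac1{\sqrt3}\,m^{3/2}\sqrt{y-e} .\tag{11}$$
If $m(\eta)=0$, then $u(\cdot,\eta)=0$ and $w=0$, so the bound in (11) holds as well.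

**Step 3: integration over the slices.** Let $R=\int e\le Y<\infty$. By (11), Cauchy–Schwarz in $\eta$, the Lemma, and $\sqrt{R(Y-R)}\le\frac Y2$,
$$W_1\le\tfrac1{\sqrt3}\int m^{3/2}\sqrt{y-e}\,d\eta\le\tfrac1{\sqrt3}\Big(\int m^3\Big)^{1/2}(Y-R)^{1/2}\le\tfrac1{\sqrt3}\,\tfrac{2M}\pi\sqrt{R(Y-R)}\le\frac{MY}{\sqrt3\,\pi} .\tag{12}$$
Exchanging $\xi\leftrightarrow\eta$ gives $W_2\le\frac{MX}{\sqrt3\,\pi}$, and the sum of the two is $W_1+W_2\le\frac1{\sqrt3\,\pi}\|Q\|_2^2\|\nabla Q\|_2^2$. These are the inequalities of Theorem 2(a).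

**Step 4: sharpness.** By Theorem 1, $Q_{\kappa_1,\kappa_2}$ is an exponentially localized solution for $\omega=2(\kappa_1^2+\kappa_2^2)$ with $M=4\sqrt3\,\pi$. By (8), $W_1=4Y=\frac{MY}{\sqrt3\,\pi}$ and $W_2=4X=\frac{MX}{\sqrt3\,\pi}$. Both sides of the inequalities are translation invariant, and both are multiplied by $|c|^4$ when $Q$ is replaced by $cQ$. So all $c\,Q_{\kappa_1,\kappa_2}(\cdot-\xi_0,\cdot-\eta_0)$ attain equality, and the constants are sharp.

## 9. Reconstructing $Q$ from equality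

Suppose $Q\in\mathcal S(\mathbb R^2)$, $Q\not\equiv0$ and $W_1+W_2=\frac1{\sqrt3\,\pi}M(X+Y)$. We show that $Q$ belongs to the family. Since each of the two inequalities holds separately, both are equalities. Note $M,X,Y>0$.

**Step 1: reading the chain (12) backwards.** The purpose is to obtain a first-order equation for $Q$ in $\eta$. All four inequalities in (12) are equalities.

- The last one gives $R=\frac Y2>0$.
- The third then gives equality in the Lemma (as $Y-R>0$), so $m=a\,\mathrm{sech}(b(\eta-\eta_0))>0$ everywhere, with $b=a\pi/M$. In particular $e$ is continuous.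
- The second is equality in Cauchy–Schwarz for $m^{3/2}$ and $\sqrt{y-e}$, so $y-e=\frac{\lambda^2}{12}m^3$ with a constant $\lambda\ge0$, almost everywhere and then everywhere by continuity.
- The first gives equality in (11) for almost every $\eta$, and then for every $\eta$, since both sides are continuous.

In (11) the function $fQ$ has norm squared $m^3/12>0$ on each slice, so equality means $Q_\eta-\alpha Q=\lambda'(\eta)\,fQ$ with $\lambda'(\eta)\ge0$. Comparing norms, $y-e=\lambda'^2m^3/12$, so $\lambda'(\eta)=\lambda$: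
$$Q_\eta=\Big(\frac{m'}{2m}+\lambda\big(\tfrac m2-s\big)\Big)Q .\tag{13}$$
The value of $\lambda$ follows from $\frac{\lambda^2}{12}\int m^3=Y-R=R=\frac{\pi^2}{4M^2}\int m^3$, the last equality being that in the Lemma. So $\lambda=\frac{\sqrt3\,\pi}M$.

In the same way, with $n(\xi)=\int u\,d\eta$ and $\tilde s=\int_{-\infty}^\eta u\,d\eta'$, and with the same $\lambda$ because its value involves only $M$,
$$Q_\xi=\Big(\frac{n'}{2n}+\lambda\big(\tfrac n2-\tilde s\big)\Big)Q,\qquad n=\tilde a\,\mathrm{sech}\big(\tilde b(\xi-\xi_0)\big).\tag{14}$$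

**Step 2: constant phase.** The coefficients in (13) and (14) are real and continuous. Integrating these linear equations along the path from $(0,0)$ to $(0,\eta)$ to $(\xi,\eta)$ gives $Q=Q(0,0)$ times a positive function. Since $Q\not\equiv0$, $Q(0,0)\ne0$. So $Q=e^{i\alpha_0}\sqrt u$ with $\alpha_0$ constant, and $u>0$ everywhere.

**Step 3: a logistic equation.** We integrate (13). Put
$$\theta(\eta)=\lambda\int_{-\infty}^\eta m=2\sqrt3\arctan e^{b(\eta-\eta_0)},\qquad\tilde\theta(\xi)=\lambda\int_{-\infty}^\xi n=2\sqrt3\arctan e^{\tilde b(\xi-\xi_0)} ;$$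
the closed forms are those of the Lemma, as $\lambda\cdot\frac{2M}\pi=2\sqrt3$. Both functions run from $0$ to $\sqrt3\,\pi$. By (13) and $u=s_\xi$,
$$u_\eta=\Big(\frac{m'}m+\lambda(m-2s)\Big)s_\xi .$$
Integrating in $\xi$ from $-\infty$ gives $s_\eta=\frac{m'}ms+\lambda(ms-s^2)$. For $\sigma=s/m$, which lies in $(0,1)$ because $u>0$, this reads
$$\sigma_\eta=\frac{s_\eta}m-\frac{m's}{m^2}=\lambda m\,\sigma(1-\sigma)=\theta'\,\sigma(1-\sigma) .$$
So $\partial_\eta\log\frac\sigma{1-\sigma}=\theta'$, and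
$$\frac\sigma{1-\sigma}=e^{\theta(\eta)}H(\xi),\qquad\sigma=\frac{e^\theta H}{1+e^\theta H},\qquad u=m\sigma_\xi=\lambda^{-1}\frac{\theta'e^\theta H'}{(1+e^\theta H)^2} ,$$
with a smooth function $H>0$.

**Step 4: finding $H$.** The only unknown left is $H$; the known function $n$ determines it. By Tonelli, $\int_{-\infty}^\xi n=\int_{\mathbb R}s(\xi,\eta)\,d\eta$, so
$$\tilde\theta(\xi)=\lambda\int_{\mathbb R}m\sigma\,d\eta=\int_{\mathbb R}\theta'\frac{e^\theta H}{1+e^\theta H}\,d\eta=\Big[\log(1+e^\theta H)\Big]_{\theta=0}^{\theta=\sqrt3\,\pi}=\log\frac{1+EH}{1+H} .$$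
Solving, $H=\frac{e^{\tilde\theta}-1}{E-e^{\tilde\theta}}$. Therefore
$$1+e^\theta H=\frac{E-e^{\tilde\theta}-e^\theta+e^{\theta+\tilde\theta}}{E-e^{\tilde\theta}}=\frac{E-1+(e^\theta-1)(e^{\tilde\theta}-1)}{E-e^{\tilde\theta}},$$
$$H'=\frac{\tilde\theta'e^{\tilde\theta}\big[(E-e^{\tilde\theta})+(e^{\tilde\theta}-1)\big]}{(E-e^{\tilde\theta})^2}=\frac{(E-1)\,\tilde\theta'e^{\tilde\theta}}{(E-e^{\tilde\theta})^2} .$$
Inserting these in the formula for $u$, with $\lambda^{-1}=\frac M{\sqrt3\,\pi}$,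
$$u=\frac M{\sqrt3\,\pi}\,\frac{(E-1)\,\theta'\tilde\theta'e^{\theta+\tilde\theta}}{\big[E-1+(e^\theta-1)(e^{\tilde\theta}-1)\big]^2}=\frac M{4\sqrt3\,\pi}\,Q_{\tilde b/2,\,b/2}(\xi-\xi_0,\eta-\eta_0)^2 .$$
With Step 2, $Q=c\,Q_{\tilde b/2,\,b/2}(\cdot-\xi_0,\cdot-\eta_0)$, where $|c|^2=\frac M{4\sqrt3\,\pi}$. Together with Section 8 this proves Theorem 2(a). $\blacksquare$

## 10. The mass threshold for solutions

It remains to prove the mass statements of Theorem 2(b); the identities are (8).

**Step 1: the lower bound.** Let $Q$ be an exponentially localized solution. By (8) and (12), $4Y=W_1\le\frac{MY}{\sqrt3\,\pi}$. Since $Y>0$, $M\ge4\sqrt3\,\pi$.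

**Step 2: the case $M=4\sqrt3\,\pi$.** Then $W_1=4Y=\frac{MY}{\sqrt3\,\pi}$ and $W_2=4X=\frac{MX}{\sqrt3\,\pi}$, so equality holds in Theorem 2(a), and $Q=c\,Q_{\kappa_1,\kappa_2}(\cdot-\xi_0,\cdot-\eta_0)$. Comparing masses, $4\sqrt3\,\pi=|c|^2\cdot4\sqrt3\,\pi$, so $|c|=1$ and $c=e^{i\alpha}$. To see which $\kappa_j$ are allowed, use the third identity in (8) twice. For $Q$ it gives $\omega=2\|\nabla Q\|_2^2/M$. By Theorem 1, $Q_{\kappa_1,\kappa_2}$ solves (1) with parameter $2(\kappa_1^2+\kappa_2^2)$, so it gives $2(\kappa_1^2+\kappa_2^2)=2\|\nabla Q_{\kappa_1,\kappa_2}\|_2^2/(4\sqrt3\,\pi)$. The two functions have the same mass and the same gradient norm, so $\omega=2(\kappa_1^2+\kappa_2^2)$.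

**Step 3: the converse.** If $\kappa_1^2+\kappa_2^2=\omega/2$, then $Q_{\kappa_1,\kappa_2}$ is an exponentially localized solution of mass $4\sqrt3\,\pi$ by Theorem 1. Equation (1), the decay condition and the mass are invariant under translations and under multiplication by $e^{i\alpha}$, so the same holds for $e^{i\alpha}Q_{\kappa_1,\kappa_2}(\cdot-\xi_0,\cdot-\eta_0)$. $\blacksquare$
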